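\title{Repelling periodic points of uniformly quasiregular maps of $\mathbb{R}^n$}

\begin{abstract}
Let $n\ge2$ and let $f\colon\mathbb{R}^n\to\mathbb{R}^n$ be a non-constant, non-injective uniformly quasiregular map. We prove that the Julia set of $f$ is the closure of the set of repelling periodic points of $f$. More precisely, every open set that meets the Julia set contains a Cantor subset of the Julia set on which an iterate of $f$ is conjugate to the full one-sided shift on two symbols, and all periodic points of this subsystem are repelling. The obstacle in higher dimensions is the branch set, which can be uncountable. We control it by playing the local index against the Hausdorff dimension of the Julia set: a large index forces a large H\"older exponent, and a large H\"older exponent destroys dimension.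
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $n\ge2$. A continuous map $g\colon A\to\mathbb{R}^n$ on an open set $A\subset\mathbb{R}^n$ is \emph{$K$-quasiregular} ($K$-qr) if $g\in W^{1,n}_{\mathrm{loc}}(A)$ and
\[
|g'(x)|^n\le K\,J_g(x)\qquad\text{for almost every }x\in A,
\]
where $|g'(x)|$ is the operator norm of the derivative matrix and $J_g(x)$ is its determinant. The derivative maps the unit ball onto an ellipsoid whose longest semi-axis is $|g'(x)|$ and whose semi-axes have product $|J_g(x)|$, so the inequality says that $g$ preserves orientation and that these ellipsoids have bounded eccentricity. A holomorphic function of one variable satisfies it with $n=2$ and $K=1$. Distortion accumulates under composition, and the iterates of a quasiregular map need not share a constant. A map $f\colon\mathbb{R}^n\to\mathbb{R}^n$ is \emph{uniformly quasiregular} (uqr) if there is one $K$ such that every iterate $f^k$, $k\ge1$, is $K$-qr.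

\emph{Throughout the paper $f\colon\mathbb{R}^n\to\mathbb{R}^n$ is a non-constant, non-injective uqr map, and $K$ is a constant such that all $f^k$ are $K$-qr.}

Let $\overline{\mathbb{R}^n}=\mathbb{R}^n\cup\{\infty\}$ carry the chordal metric
\[
\sigma(x,y)=\frac{|x-y|}{\sqrt{1+|x|^2}\sqrt{1+|y|^2}},\qquad \sigma(x,\infty)=\frac{1}{\sqrt{1+|x|^2}} .
\]
A family of continuous maps from an open set into $\overline{\mathbb{R}^n}$ is \emph{normal} if every sequence in it has a subsequence that converges locally uniformly with respect to $\sigma$. The \emph{Fatou set} $F=F(f)$ is the set of points that have a neighborhood on which $\{f^k\}_{k\ge1}$ is normal. It is open, and its complement $J=J(f)=\mathbb{R}^n\setminus F$ is the \emph{Julia set}.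

A quasiregular map need not be differentiable at a given point, so repulsion is defined without multipliers.

\begin{definition}\label{def:repelling}
A periodic point $x$ of $f$ with period $p$ is \emph{repelling} if there are a neighborhood $U$ of $x$ on which $f^p$ is injective and a neighborhood $V\subset f^p(U)$ of $x$ such that $g=(f^p|_U)^{-1}$ satisfies $g(V)\subset V$ and $g^k\to x$ uniformly on $V$.
\end{definition}

One may read ``period'' as the minimal period or as some $p$ with $f^p(x)=x$; our results hold in both readings (Lemmas~\ref{lem:repinJ} and~\ref{lem:fixed}). For holomorphic $f$, a periodic point with $|(f^p)'(x)|>1$ is repelling, because the local inverse has $|g'(x)|<1$ and so contracts a small disk about $x$. A repelling periodic point is the simplest cause of non-normality.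

\begin{lemma}\label{lem:repinJ}
Every repelling periodic point of $f$ lies in $J$.
\end{lemma}

\begin{proof}
Let $x,p,g,V$ be as in Definition~\ref{def:repelling} and fix $v\in V\setminus\{x\}$. Then $g^k(v)\to x$, $f^{pk}(g^k(v))=v$ and $f^{pk}(x)=x$. If $x$ were in $F$, a subsequence of $(f^{pk})$ would converge uniformly near $x$ to a continuous map $\varphi$, and we would get both $\varphi(x)=x$ and $\varphi(x)=v$.
\end{proof}

Since $J$ is closed, it contains the closure of the repelling periodic points. In the holomorphic setting the two sets are equal: the simplest cause of non-normality accounts for all of $J$. The following question is described as open in the paper \cite{FW} of Fletcher and Wu.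

\medskip
\noindent\textbf{Question.} \emph{Is the Julia set of a uqr map always the closure of its repelling periodic points?}
\medskip

Three known results suggest a positive answer. First, by a theorem of Siebert, $J$ is contained in the closure of the set of all periodic points of $f$. For the other two, call a Cantor set in $\mathbb{R}^n$ \emph{tame} if a homeomorphism of $\mathbb{R}^n$ carries it onto a ternary Cantor set in a line, and \emph{wild} otherwise; Antoine's necklace in $\mathbb{R}^3$ is wild. If $J$ is a tame Cantor set, then it is the closure of the repelling periodic points. And there are uqr maps of $\mathbb{R}^3$ whose Julia set is an Antoine's necklace and is the closure of the repelling periodic points.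

Density of periodic points does not formally give density of the repelling ones, since a periodic point in $J$ need not be repelling. For $f(z)=z+z^2$ we have $f^k(z)=z+kz^2+\cdots$, so $(f^k)''(0)=2k$ is unbounded while $f^k(0)=0$, and hence $0\in J$. The local inverse $g$ at $0$ maps small negative numbers $t$ to negative numbers, and $g(t)<g(t)+g(t)^2=t$; backward orbits of such $t$ move away from $0$, so $0$ is not repelling.

The answer to the question is yes.

\begin{theorem}\label{thm:A}
Let $n\ge2$ and let $f\colon\mathbb{R}^n\to\mathbb{R}^n$ be uqr, non-constant and non-injective. Then $J(f)$ equals the closure of the set of repelling periodic points of $f$.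
\end{theorem}

Let $\Sigma=\{1,2\}^{\mathbb{N}}$ with the product topology, and let $\operatorname{sh}(\omega_1\omega_2\omega_3\cdots)=\omega_2\omega_3\cdots$ be the full one-sided shift on two symbols.

\begin{theorem}\label{thm:B}
Let $f$ be as in Theorem~\ref{thm:A} and let $\Omega$ be open with $\Omega\cap J(f)\neq\emptyset$. Then there are $q\ge1$ and a Cantor set $\Lambda\subset\Omega\cap J(f)$ with $f^q(\Lambda)=\Lambda$ such that $f^q|_\Lambda$ is topologically conjugate to $\operatorname{sh}\colon\Sigma\to\Sigma$, and every periodic point of $f^q|_\Lambda$ is a repelling periodic point of $f$.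
\end{theorem}

The proof does not use the three results quoted above. It treats maps of polynomial type ($f(x)\to\infty$ as $x\to\infty$) and of transcendental type (all others) at the same time. Self-maps of the sphere $\overline{\mathbb{R}^n}$ are not treated.

\section{The method on three examples}\label{sec:examples}

The plan is to produce, near a given point $u\in J$, an inverse branch of an iterate of $f$ that maps a ball about $u$ well inside itself. The first example shows how such a branch arises, the second shows the two ways in which branching interferes, and the third shows why the interference is serious when $n\ge3$. We write $B(x,r)$ and $S(x,r)$ for Euclidean open balls and spheres.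

\begin{example}[blow up, then return]\label{ex:square}
Let $f(z)=z^2$. The iterates tend to $0$ inside the unit circle and to $\infty$ outside it, so $J$ is the unit circle. Fix $u\in J$ and magnify at the scale $2^{-m}$:
\[
f^m\big(u(1+2^{-m}y)\big)=u^{2^m}(1+2^{-m}y)^{2^m}.
\]
Along a sequence $m_k\to\infty$ with $c_k:=u^{2^{m_k}}\to c$, this converges locally uniformly to the non-constant limit $ce^y$. The limit is locally injective, and correspondingly $f^{m_k}$ maps a tiny domain near $u$ homeomorphically onto a disk of fixed size. Explicitly, let $V^*=B(c,\frac12)$ and $|c_k-c|<\frac14$. For $\zeta\in V^*$ we have $|\zeta/c_k-1|<\frac34$, so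
\[
\beta_k(\zeta)=u\exp\big(2^{-m_k}\operatorname{Log}(\zeta/c_k)\big)
\]
is holomorphic on $V^*$ and satisfies $f^{m_k}\circ\beta_k=\mathrm{id}$. The domains $M_k=\beta_k(V^*)$ shrink to $u$, and $\beta_k'(\zeta)=\beta_k(\zeta)/(2^{m_k}\zeta)\to0$ uniformly on $V^*$.

Next we return from $V^*$ to $u$. The arc $J\cap V^*$ is longer than $\pi/4$, so it contains an eighth root $w$ of $u$, that is, $f^3(w)=u$. As $w\ne0$, there is a holomorphic inverse branch $\alpha$ of $f^3$ on a small disk $D=B(u,\delta)$ with $\alpha(u)=w$ and $\alpha(D)\subset V^*$. For large $k$ the map $g=\beta_k\circ\alpha$ sends $D$ into $B(u,\delta/2)$, satisfies $f^{3+m_k}\circ g=\mathrm{id}_D$, and has $|g'|\le\frac12$ on $B(u,\delta/2)$. Its fixed point is a repelling periodic point of $f$ within $\delta/2$ of $u$.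
\end{example}

\begin{example}[branching]\label{ex:chebyshev}
Let $f(z)=z^2-2$. Write $z=\zeta+\zeta^{-1}$ with $|\zeta|\ge1$; then $f^m(z)=\zeta^{2^m}+\zeta^{-2^m}$, orbits are bounded on $[-2,2]$ (where $|\zeta|=1$) and tend to $\infty$ locally uniformly elsewhere, so $J=[-2,2]$. Take $u=2$. The entire function $C(y)=2\cosh\sqrt y=2+y+\cdots$ satisfies $f(C(y))=C(4y)$. If $\lambda$ is the local inverse of $C$ with $\lambda(2+\varepsilon)=\varepsilon+O(\varepsilon^2)$, then
\[
f^m(2+4^{-m}y)=C\big(4^m\lambda(2+4^{-m}y)\big)\longrightarrow C(y)\qquad\text{locally uniformly.}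
\]

The first obstacle is that the limit is branched over $J$. The zeros of $C'(y)=\sinh\sqrt y/\sqrt y$ are the points $-\pi^2j^2$, $j\ge1$, and $C(-\pi^2j^2)=2(-1)^j\in J$. To find injective maps $f^m\colon M\to V^*$ with $V^*\cap J\neq\emptyset$ we must look at a point of $C^{-1}(J)$ where $C$ is unbranched.

The second obstacle is that the return may be branched. Since $f^{-1}(2)=\{2,-2\}$ and $f^{-1}(-2)=\{0\}$, the orbit of any $w\ne\pm2$ with $f^m(w)=2$ passes through the critical point $0$ before time $m$. If $V^*$ does not contain $\pm2$, then no return from $V^*$ to $u=2$ has an inverse branch. So $u$ must be chosen outside the forward orbits of the critical points.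

For holomorphic maps both obstacles are countable sets, while a nonempty perfect set is uncountable, so both can be avoided.
\end{example}

\begin{example}[winding]\label{ex:winding}
Let $n\ge3$, $d\ge2$, and define $w_d$ on $\mathbb{R}^n=\mathbb{C}\times\mathbb{R}^{n-2}$ by $w_d(re^{i\theta},t)=(re^{id\theta},t)$. This map is Lipschitz, and off the axis $\{r=0\}$ its derivative has singular values $d,1,\dots,1$; so $|w_d'|^n=d^{\,n-1}J_{w_d}$ and $w_d$ is $d^{\,n-1}$-qr. It fails to be locally injective at every point of the $(n-2)$-dimensional axis, near which it is $d$-to-one. Thus counting no longer excludes that a blow-up $\chi$ is branched at every point of $\chi^{-1}(J)$, or that a piece of $J$ consists of branch values. Note, however, the price: multiplicity $d$ along a set whose image has positive dimension comes with a constant that grows with $d$, and the iterates $w_d^k=w_{d^k}$ are not uniformly quasiregular. In contrast, $z\mapsto z^d$ has multiplicity $d$ with $K=1$, but only at one point.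
\end{example}

The proof turns the last observation into an inequality. After the preliminaries of Sections~\ref{sec:qr} and~\ref{sec:julia}, we show in Section~\ref{sec:dim} that every relatively open piece of $J$ has Hausdorff dimension at least a fixed positive number. A $K$-qr map with local index $d$ at a point is H\"older continuous there with exponent $d^{1/(n-1)}/K$, which divides dimensions; therefore a $K$-qr map $h$ cannot have large index on all of $h^{-1}(J)$ (Section~\ref{sec:index}). If iterates or blow-ups were always branched over $J$, composing them would make these indices arbitrarily large. We organize this as an extremal problem, which removes the second obstacle in Section~\ref{sec:index} and the first in Section~\ref{sec:univalent}. In Section~\ref{sec:contraction} a capacity estimate replaces the bound $|g'|\le\frac12$ of Example~\ref{ex:square}, and Section~\ref{sec:proofs} assembles the proofs.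

\section{Quasiregular maps and normal families}\label{sec:qr}

\subsection{Standard facts}
A \emph{domain} is a connected open set. If $g$ is $K$-qr, then so is $g\circ T$ for $T(y)=x+sy$, $s>0$. The identity is $K$-qr for our $K$: since $J_f\le|f'|^n$ and $f$ is non-constant, $K\ge1$. A \emph{rotation} is an orientation preserving isometry of $(\overline{\mathbb{R}^n},\sigma)$; rotations are M\"obius transformations and act transitively. A continuous map $g$ into $\overline{\mathbb{R}^n}$ is \emph{$K$-quasimeromorphic} ($K$-qm) if near each point $R\circ g$ is finite and $K$-qr for some rotation $R$; since rotations are conformal, $R\circ g$ is then $K$-qr for every rotation $R$ on every open set where it is finite. We have $\sigma(x,y)\le|x-y|$, and the two metrics are comparable on bounded sets. Hence, if $g_j\to g$ uniformly with respect to $\sigma$ on a compact set where $g$ is finite, then the convergence is uniform in the Euclidean metric, and $f^k\circ g_j\to f^k\circ g$ uniformly there for each $k$.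

For $g$ continuous on $\overline A$, with $A$ bounded and open, and $z\notin g(\partial A)$, let $\deg(g,A,z)$ be the Brouwer degree; it is unchanged under homotopies that omit $z$ on $\partial A$. A map is \emph{discrete} if its fibers are discrete, and \emph{proper} if preimages of compact sets are compact. We use the following facts (Reshetnyak; Martio--Rickman--V\"ais\"al\"a; see \cite{Ri}).

\begin{itemize}
\item[(Q1)] A non-constant qr (or qm) map $g$ on a domain is discrete, open and sense preserving. Its \emph{local index} $i(x,g)=\deg(g,U,g(x))$, where $U$ is a small neighborhood of $x$, is an integer $\ge1$, and $\deg(g,A,z)=\sum_{x\in A\cap g^{-1}(z)}i(x,g)$. The index is upper semicontinuous in $x$ and multiplicative: $i(x,g_2\circ g_1)=i(x,g_1)\,i(g_1(x),g_2)$. The \emph{branch set} $B_g=\{x:i(x,g)\ge2\}$ is closed, and it is the set of points at which $g$ is not locally injective.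
\item[(Q2)] Let $g$ be non-constant and qr on a domain containing $x$. For all small $r$, the component $U$ of $g^{-1}(B(g(x),r))$ containing $x$ is a \emph{normal neighborhood of $x$ over $B(g(x),r)$}: $\overline U$ is a compact subset of the domain, $g(\partial U)=S(g(x),r)$, $\overline U\cap g^{-1}(g(x))=\{x\}$, and $g\colon U\to B(g(x),r)$ is proper of degree $i(x,g)$. Moreover $\operatorname{diam}U\to0$ as $r\to0$. Here, for a proper, discrete, open, sense preserving map $g\colon A\to A'$ between domains, the sum $\sum_{x\in g^{-1}(z)}i(x,g)$ does not depend on $z\in A'$ and is called $\deg g$. Degree $1$ means that $g$ is a homeomorphism, and $\deg(b\circ a)=\deg a\cdot\deg b$ by (Q1).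
\item[(Q3)] A locally uniform limit of $K$-qr ($K$-qm) maps is $K$-qr ($K$-qm), possibly constant.
\item[(Q4)] The family of all $K$-qr maps of a ball into a fixed bounded set is equicontinuous at each point.
\item[(Q5)] If $g$ is non-constant and $K$-qr near $x$, there are $C,\rho>0$ with $|g(y)-g(x)|\le C|y-x|^{\mu}$ for $|y-x|<\rho$, where $\mu=i(x,g)^{1/(n-1)}/K$. (By \cite[III.4.7]{Ri} one may take the exponent $(i(x,g)/K_I)^{1/(n-1)}$, where the inner dilatation satisfies $K_I\le K^{n-1}$.)
\item[(Q6)] \emph{Rickman's Picard theorem.} There is $q_0=q_0(n,K)$ such that a non-constant $K$-qm map $\mathbb{R}^n\to\overline{\mathbb{R}^n}$ omits fewer than $q_0$ points. (If a point is omitted, rotate it to $\infty$ and apply the theorem for $K$-qr maps.)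
\item[(Q7)] For $C$ compact in an open set $A$ let $\operatorname{cap}(A,C)=\inf\int|\nabla\varphi|^n$, over continuous $\varphi\in W^{1,n}$ with compact support in $A$ and $\varphi\ge1$ on $C$. If $C$ is a continuum with more than one point in a ball $B$, then $\operatorname{cap}(B,C)>0$.
\item[(Q8)] If $\Phi\colon A\to\mathbb{R}^n$ is injective and qr and $\rho\ge0$ is a Borel function, then $\int_A(\rho\circ\Phi)J_\Phi\le\int_{\Phi(A)}\rho$.
\end{itemize}

The constants $C,\rho$ in (Q5) depend on $g$ and $x$; only the exponent is uniform. For $z\mapsto z^d$ at $0$ the exponent is $\mu=d$, which is sharp.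

\subsection{Pulling back domains}
We shall repeatedly pull a domain back under a map that is not known to be injective. Properness is the property that survives.

\begin{lemma}\label{lem:P}
Let $A$ be open, $g\colon A\to\mathbb{R}^n$ continuous and open, and $A''$ a domain such that $g^{-1}(C)$ is compact for every compact $C\subset A''$. Then every component $W$ of $g^{-1}(A'')$ is mapped properly onto $A''$. If $\overline W\subset A$, then $g(\partial W)\subset\partial A''$. The hypothesis holds \emph{(a)} if $g\colon A\to A'$ is proper and $A''\subset A'$, and \emph{(b)} if $\overline A$ is compact, $g$ extends continuously to $\overline A$ and $g(\partial A)\cap A''=\emptyset$.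
\end{lemma}

\begin{proof}
The component $W$ is open, and it is closed relative to $g^{-1}(A'')$; so $W\cap g^{-1}(C)$ is closed in the compact set $g^{-1}(C)$, and $g\colon W\to A''$ is proper. If $g(x_j)\to z\in A''$ with $x_j\in W$, properness applied to $C=\{z,g(x_1),g(x_2),\dots\}$ gives a limit point $x\in W$ with $g(x)=z$. Thus $g(W)$ is open, relatively closed and nonempty in the domain $A''$, so $g(W)=A''$. Let $x\in\partial W\cap A$. Then $g(x)\in\overline{A''}$; if $g(x)\in A''$, the component of $x$ in $g^{-1}(A'')$ would be open and meet $W$, hence equal $W$, which is impossible for $x\in\partial W$. Case (a) is the definition of properness. In case (b) the preimage of $C$ in $\overline A$ is compact and misses $\partial A$.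
\end{proof}

\begin{lemma}[Hurwitz]\label{lem:H}
\emph{(a)} Let $g$ be non-constant and qr near $y$, let $N$ be a normal neighborhood of $y$ over $B(z,\varepsilon)$, $z=g(y)$, and let $V=B(z,\varepsilon/2)$. Let $g_j$ be qr near $\overline N$ with $g_j\to g$ uniformly on $\overline N$. Then for large $j$ the set $N\cap g_j^{-1}(V)$ is nonempty, and each of its components $W$ satisfies $\overline W\subset N$ and is mapped by $g_j$ properly onto $V$ with degree at most $i(y,g)$.

\emph{(b)} If qm maps $g_j$ converge locally uniformly on a domain to a non-constant qm map $g$, then each value of $g$ is a value of $g_j$ for all large $j$.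
\end{lemma}

\begin{proof}
(a) Let $j$ be so large that $g_j$ is non-constant on $N$ and $|g_j-g|<\varepsilon/4$ on $\overline N$. On $\partial N$ we have $|g-z|=\varepsilon$, so $|(1-t)g+tg_j-z|>3\varepsilon/4$ for $0\le t\le1$. Hence $\deg(g_j,N,\zeta)=\deg(g,N,\zeta)=i(y,g)\ge1$ for $\zeta\in V$: each $\zeta\in V$ has exactly $i(y,g)$ preimages under $g_j$ in $N$, counted with index. Lemma~\ref{lem:P}(b) shows that $g_j\colon W\to V$ is proper and onto, and the count bounds its degree. Finally $\overline W\subset\overline N\cap g_j^{-1}(\overline V)$, which misses $\partial N$.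

(b) Let $g(y)=z$. Rotate $z$ to $0$; near $y$ the maps $g$ and, for large $j$, $g_j$ are then finite, and (a) applies.
\end{proof}

\subsection{Index and dimension}
Recall that $\dim_HX$ is the infimum of the $s>0$ such that for every $\eta>0$ the set $X$ has a countable cover $(A_l)$ with $\sum_l(\operatorname{diam}A_l)^s<\eta$. The dimension of a countable union is the supremum of the dimensions, and $\dim_H\mathbb{R}^n=n$. The next lemma is the quantitative form of Example~\ref{ex:winding}.

\begin{lemma}\label{lem:dimdist}
Let $g$ be non-constant and $K$-qr on a domain $A$, let $d\ge1$, and let $Z\subset A$ be a set with $i(y,g)\ge d$ for all $y\in Z$. Then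
\[
\dim_Hg(Z)\le K\,d^{-1/(n-1)}\dim_HZ .
\]
In particular $\dim_Hg(Z)\le K\dim_HZ$ for every $Z\subset A$.
\end{lemma}

\begin{proof}
Put $\mu=d^{1/(n-1)}/K$. The constants in (Q5) vary with the point, so we stratify: let $Z_m$ be the set of $y\in Z$ with $|g(x)-g(y)|\le m|x-y|^\mu$ for all $x\in A$ with $|x-y|<1/m$. By (Q5), $Z=\bigcup_mZ_m$, since for $|x-y|<1$ a larger exponent may be replaced by $\mu$. Split $Z_m$ into countably many pieces $Y$ of diameter less than $1/m$. If $s>\dim_HZ$ and $(A_l)$ covers $Y$ with $\sum(\operatorname{diam}A_l)^s<\eta$, then the sets $g(A_l\cap Y)$ cover $g(Y)$ and $\sum(\operatorname{diam}g(A_l\cap Y))^{s/\mu}\le m^{s/\mu}\eta$. So $\dim_Hg(Y)\le s/\mu$, and $g(Z)$ is a countable union of such sets.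
\end{proof}

\subsection{Normal families}
By the Arzel\`a--Ascoli theorem, a family of continuous maps of an open set into the compact space $(\overline{\mathbb{R}^n},\sigma)$ is normal if and only if it is equicontinuous at every point. For $K$-qm maps, one point and one value of $\varepsilon$ suffice. Let $B_\sigma$ denote chordal balls, and note that $B_\sigma(0,\frac12)\subset B(0,1)$.

\begin{lemma}\label{lem:equi}
If $g(B(x,t))\subset B_\sigma(g(x),\frac12)$ for all $g$ in a family of $K$-qm maps, then the family is equicontinuous at every point of $B(x,t)$. Hence a family of $K$-qm maps is equicontinuous at a point if and only if it is normal near that point.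
\end{lemma}

\begin{proof}
For each $g$ choose a rotation $R_g$ with $R_g(g(x))=0$. The maps $R_g\circ g$ are $K$-qr maps of $B(x,t)$ into $B(0,1)$, so they are equicontinuous by (Q4), and rotations preserve $\sigma$. Equicontinuity at $x$ provides a $t$ as in the hypothesis, which gives the second statement.
\end{proof}

In particular, $x\in F$ if and only if $\{f^k\}$ is equicontinuous at $x$. The next lemma provides the magnification of Examples~\ref{ex:square} and~\ref{ex:chebyshev} in general.

\begin{lemma}[Zalcman's lemma, localized]\label{lem:Z}
Let $\mathcal{F}$ be a family of $K$-qr maps on a fixed neighborhood of $v\in\mathbb{R}^n$ that is not equicontinuous at $v$. Then there are $g_j\in\mathcal{F}$, $x_j\to v$ and $s_j\to0^+$ such that $g_j(x_j+s_jy)\to\varphi(y)$ locally uniformly on $\mathbb{R}^n$, where $\varphi\colon\mathbb{R}^n\to\overline{\mathbb{R}^n}$ is a non-constant $K$-qm map.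
\end{lemma}

\begin{proof}
Let the maps be defined near $\overline B(v,r_0)$. For $x\in B(v,r_0/2)$ let
\[
\tau_g(x)=\sup\{t\le r_0/2:\ g(B(x,t))\subset B_\sigma(g(x),\tfrac12)\}
\]
be the scale at which $g$ starts to move points a definite distance. The supremum is attained, since $B(x,t)=\bigcup_{t'<t}B(x,t')$, and uniform continuity on $\overline B(v,r_0)$ gives $\tau_g\ge c_g>0$. We magnify at a point where $\tau_g$ is almost minimal among points at many times that scale: the minimality yields normality, and the definition of $\tau_g$ yields a non-constant limit.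

By Lemma~\ref{lem:equi}, $\inf_g\tau_g(v)=0$. Choose $g_j$ with $t_j=\tau_{g_j}(v)\to0$, put $\tau_j=\tau_{g_j}$ and $k_j=t_j^{-1/2}$, and let $j$ be so large that $2t_j^{1/2}<r_0/2$. Start at $x^0=v$. Given $x^i$, if there is $x$ with $|x-x^i|\le k_j\tau_j(x^i)$ and $\tau_j(x)<\frac12\tau_j(x^i)$, let $x^{i+1}$ be such a point; otherwise stop. As $\tau_j(x^i)\le2^{-i}t_j$, all points considered lie within $2k_jt_j=2t_j^{1/2}$ of $v$. As $\tau_j\ge c_{g_j}$, the process stops, at a point $x_j$, and $x_j\to v$. Put $s_j=\tau_j(x_j)\le t_j$. Then $\tau_j(x)\ge s_j/2$ whenever $|x-x_j|\le k_js_j$, so $h_j(y)=g_j(x_j+s_jy)$ satisfies $h_j(B(y,\frac12))\subset B_\sigma(h_j(y),\frac12)$ for $|y|<k_j$. Since $k_j\to\infty$, Lemma~\ref{lem:equi}, a diagonal argument and (Q3) give a subsequence converging locally uniformly on $\mathbb{R}^n$ to a $K$-qm map $\varphi$. For large $j$ we have $\tau_j(x_j)<2s_j\le r_0/2$, so there is $y_j$ with $|y_j|<2$ and $\sigma(h_j(y_j),h_j(0))\ge\frac12$. A limit point $y$ of $(y_j)$ has $\sigma(\varphi(y),\varphi(0))\ge\frac12$.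
\end{proof}

\begin{lemma}[Montel]\label{lem:M}
A family of $K$-qr maps on a domain which all omit the same $q_0$ points of $\mathbb{R}^n$ is normal.
\end{lemma}

\begin{proof}
Otherwise it fails to be equicontinuous at some point, and the limit $\varphi$ in Lemma~\ref{lem:Z} omits the same $q_0$ points by Lemma~\ref{lem:H}(b), contrary to (Q6).
\end{proof}

\section{The Julia set is perfect}\label{sec:julia}

All iterates $f^k$ are open maps by (Q1), and in particular non-constant on every ball.

\begin{lemma}\label{lem:inv}
\emph{(a)} $f^{-1}(J)=J$, and $f^k(O\cap J)=f^k(O)\cap J$ for every set $O$ and $k\ge1$.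

\emph{(b)} If $O$ is open, $O\cap J\ne\emptyset$ and $N\ge1$, then $\bigcup_{k\ge N}f^k(O)$ omits fewer than $q_0$ points of $\mathbb{R}^n$.

\emph{(c)} If $B$ is a ball and $f^p(B)\subset B$ for some $p\ge1$, then $B\subset F$.

\emph{(d)} If $f^q(a)=a$ and $i(a,f^q)\ge2$, then $a\in F$.
\end{lemma}

\begin{proof}
(a) If $\{f^k\}$ is equicontinuous at $f(x)$, then $\{f^k\circ f\}$ is equicontinuous at $x$ by continuity of $f$, so $x\in F$. Conversely let $x\in F$ and $\varepsilon>0$, and take $\delta$ with $f^{k+1}(B(x,\delta))\subset B_\sigma(f^{k+1}(x),\varepsilon)$ for all $k\ge1$. Each $f^k$ maps the neighborhood $f(B(x,\delta))$ of $f(x)$ into $B_\sigma(f^k(f(x)),\varepsilon)$, so $f(x)\in F$. Thus $x\in J$ if and only if $f^k(x)\in J$, which gives the second claim.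

(b) Otherwise $\{f^k\}_{k\ge N}$, and hence $\{f^k\}_{k\ge1}$, is normal on every ball in $O$ by Lemma~\ref{lem:M}.

(c) Every $f^k(B)$ lies in the bounded set $\bigcup_{0\le b<p}f^b(B)$; apply (Q4).

(d) By multiplicativity $i(a,f^{qk})\ge2^k$. Choose $k$ with $\mu=2^{k/(n-1)}/K>1$. Since $f^{qk}$ is $K$-qr, (Q5) gives $|f^{qk}(x)-a|\le C|x-a|^\mu$ near $a$. So $f^{qk}(B(a,r))\subset B(a,r)$ when $r$ is small, and (c) applies.
\end{proof}

Part (d) is the mechanism of the whole paper at a single point: indices multiply along the orbit while $K$ stays fixed, so the H\"older exponent eventually exceeds $1$ and the resulting contraction is incompatible with $J$.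

\begin{lemma}\label{lem:perfect}
If $J\neq\emptyset$, then $J$ is infinite and perfect.
\end{lemma}

\begin{proof}
\emph{$J$ is infinite.} Suppose that $J$ is finite and nonempty. We show that $f$ is proper; then the degree of $f$ must concentrate at the points of $J$, contradicting Lemma~\ref{lem:inv}(d). Choose $B_0=B(0,r_0)\supset J$, let $S_0=\partial B_0$, and put $m_k=\min_{S_0}|f^k|$, $M_k=\max_{S_0}|f^k|$. As $f^k$ is open, $|f^k|$ has no local maximum, so $|f^k|\le M_k$ on $B_0$. Moreover,
\begin{equation}\label{eq:cover}
m_k>r_0\quad\Longrightarrow\quad B(0,m_k)\subset f^k(B_0),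
\end{equation}
by Lemma~\ref{lem:P}(b) with $A=B_0$, $A''=B(0,m_k)$: the preimage is nonempty because $f^k(J)\subset J\subset A''$.

\emph{Step 1: for every $C$ there is $C'$ such that $m_k\le C$ implies $M_k\le C'$.} The set $F=\mathbb{R}^n\setminus J$ is connected because $n\ge2$, and $\{f^k\}$ is normal on it. A limit function on $F$ is either identically $\infty$ or finite everywhere, by Lemma~\ref{lem:H}(b) applied to the value $\infty$. If $m_{k_j}\le C$ and $M_{k_j}\to\infty$, a limit function of $(f^{k_j})$ would take both a finite value and the value $\infty$ on $S_0$.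

\emph{Step 2: $\sup_km_k=\infty$.} Otherwise Step 1 gives $|f^k|\le C'$ on $B_0$ for all $k$, and $B_0\subset F$ by (Q4).

\emph{Step 3: $m_k\to\infty$.} Otherwise there is $C$ with $m_l\le C$, hence $M_l\le C'$, for infinitely many $l$. By Step 2 choose $k$ with $m_k>\max(C',r_0)$, and then such an $l>k$. With $B=B(0,m_k)$, \eqref{eq:cover} gives $f^{l-k}(B)\subset f^l(B_0)\subset\overline B(0,C')\subset B$. Then $J\subset B\subset F$ by Lemma~\ref{lem:inv}(c), a contradiction.

\emph{Step 4: $f(x)\to\infty$ as $x\to\infty$.} By Step 3 every limit function on $F$ equals $\infty$ on $S_0$, hence everywhere; so $f^k\to\infty$ locally uniformly on $F$. Let $r_1>\max(r_0,M_1)$, so that $f(B_0)\subset B(0,r_1)$, and let $T=\{r_0\le|x|\le r_1\}\subset F$. Given $R$, choose $k_0$ with $|f^k|>R$ on $T$ for $k\ge k_0$, and let $|x|>M_{k_0}$. Then $x\notin f^{k_0}(B_0)$, while $x\in f^k(B_0)$ for large $k$ by \eqref{eq:cover}. So there are $k\ge k_0$ and $b\in B_0$ with $x\notin f^k(B_0)$ and $x=f^{k+1}(b)=f^k(f(b))$. Then $f(b)\notin B_0$, so $f(b)\in T$, and $|f(x)|=|f^{k+1}(f(b))|>R$.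

\emph{Step 5.} By Step 4, $f\colon\mathbb{R}^n\to\mathbb{R}^n$ is proper, hence onto, of some degree $d$, and $d\ge2$ because $f$ is not injective. As $f$ is onto and $f^{-1}(J)=J$, we get $f(J)=J$, so $f$ permutes the finite set $J$. For $x\in J$ the fiber $f^{-1}(f(x))$ lies in $J$, so it equals $\{x\}$ and $i(x,f)=d$. Any $a\in J$ is periodic, say $f^q(a)=a$, and $i(a,f^q)=d^q\ge2$. This contradicts Lemma~\ref{lem:inv}(d).

\emph{$J$ is perfect.} Suppose that $O\cap J=\{a\}$ with $O$ open. Then $f^i(O)\cap J=\{f^i(a)\}$ by Lemma~\ref{lem:inv}(a), and by Lemma~\ref{lem:inv}(b) the set $J\setminus\{f^i(a):i\ge N\}$ has fewer than $q_0$ points for each $N\ge1$. As $J$ is infinite, the orbit of $a$ is infinite, so the points $f^i(a)$ are distinct. For $N=q_0$ the set in question contains the $q_0$ points $a,f(a),\dots,f^{q_0-1}(a)$, a contradiction.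
\end{proof}

\begin{remark}
Step 5 is the only place where non-injectivity is used. For $f(x)=2x$ all iterates are $1$-qr and $J=\{0\}$, so Lemma~\ref{lem:perfect} and Theorem~\ref{thm:B} fail without this hypothesis.
\end{remark}

\emph{From here to the end of Section~\ref{sec:univalent} we assume $J\ne\emptyset$.} To return from an arbitrary piece of $J$ to a prescribed point we remove the exceptions in Lemma~\ref{lem:inv}(b) all at once. Let $\{O_i\}$ be those balls of a countable base of $\mathbb{R}^n$ that meet $J$, and let
\[
E=\bigcup_i\Big(\mathbb{R}^n\setminus\bigcup_{k\ge1}f^k(O_i)\Big).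
\]
By Lemma~\ref{lem:inv}(b), $E$ is countable, and by construction:
\begin{equation}\label{eq:return}
\text{if $a\notin E$ and $O$ is open and meets $J$, then $f^k(w)=a$ for some $k\ge1$, $w\in O$.}
\end{equation}
The set $J$ is a complete metric space, so the Baire category theorem holds in it: a meager subset (a countable union of nowhere dense sets) has dense complement. Since $J$ has no isolated points, $E\cap J$ is meager in $J$.

\section{The Julia set has positive dimension}\label{sec:dim}

We place in $J$ a copy of $\Sigma$ built from two proper maps $\Phi_i\colon W_i\to D$ with $W_1,W_2$ inside $D$. At this stage the maps may be branched, and we do not know that the nested pieces shrink. For a lower bound on the dimension neither matters: we only need that the pieces do not approach each other faster than geometrically, and this follows from (Q4) because all compositions of the $\Phi_i$ are iterates of $f$ and share the constant $K$.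

\begin{proposition}\label{prop:dim}
We have $h_*:=\dim_HJ>0$, and $\dim_H(O\cap J)\ge h_*/K$ for every open set $O$ that meets $J$.
\end{proposition}

\begin{proof}
\emph{Two proper branches.} Take $a\in J\setminus E$. By Lemma~\ref{lem:Z} there are $T_j(y)=x_j+s_jy$ with $x_j\to a$, $s_j\to0$, and $n_j\ge1$ such that $f^{n_j}\circ T_j\to\varphi$, a non-constant $K$-qm map on $\mathbb{R}^n$. By (Q6) and Lemma~\ref{lem:perfect}, $\varphi$ takes infinitely many values in $J$. So there are balls $N_1,N_2$ with disjoint closures such that $\varphi$ is finite on $\overline N_i$ and the open set $\varphi(N_i)$ meets $J$. By \eqref{eq:return} there are $y_i\in N_i$ and $k_i\ge1$ with $f^{k_i}(\varphi(y_i))=a$. On $\overline N_i$ the $K$-qr maps $f^{k_i+n_j}\circ T_j$ converge uniformly to the open map $f^{k_i}\circ\varphi$, which is therefore $K$-qr and non-constant on $N_i$. For a small $\delta$ let $U_i$ be the normal neighborhood of $y_i$ for $f^{k_i}\circ\varphi|_{N_i}$ over $B(a,\delta)$, $i=1,2$, and put $D=B(a,\delta/2)$. By Lemma~\ref{lem:H}(a), for large $j$ a domain in $U_i$ is mapped properly onto $D$ by $f^{k_i+n_j}\circ T_j$;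 let $W_i$ be its image under $T_j$. Fix $j$ so large that also $T_j(\overline N_1\cup\overline N_2)\subset D$. With $\Phi_i=f^{k_i+n_j}$ we have
\[
\Phi_i\colon W_i\to D\ \text{ proper and onto},\qquad\overline W_1\cup\overline W_2\subset D,\qquad\overline W_1\cap\overline W_2=\emptyset .
\]

\emph{Nested pieces.} For finite words $w$ over $\{1,2\}$ define $W_\emptyset=D$, $\Phi_\emptyset=\mathrm{id}$, and inductively let $W_{wi}$ be a component of $W_w\cap\Phi_w^{-1}(W_i)$ and $\Phi_{wi}=\Phi_i\circ\Phi_w$. Each $\Phi_w$ is the identity or an iterate of $f$. Suppose that $\Phi_w\colon W_w\to D$ is proper and onto. By Lemma~\ref{lem:P}(a), $\Phi_w\colon W_{wi}\to W_i$ is proper and onto, so $\Phi_{wi}\colon W_{wi}\to D$ is proper and onto, which completes the induction. Since $W_w\cap\Phi_w^{-1}(\overline W_i)$ is compact, $\overline W_{wi}\subset W_w$, and so $\Phi_w(\partial W_{wi})\subset\partial W_i$ by Lemma~\ref{lem:P}. For $\omega\in\Sigma$ let $\omega|k=\omega_1\cdots\omega_k$ and pick $p_k\in W_{\omega|k}$ with $\Phi_{\omega|k}(p_k)=a$. Then $p_k\in J$ by Lemma~\ref{lem:inv}(a), and a limit point $x_\omega$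 of $(p_k)$ lies in $J\cap\bigcap_k\overline W_{\omega|k}=J\cap\bigcap_kW_{\omega|k}$.

\emph{Separation.} Let $c_0>0$ be at most $\operatorname{dist}(W_1,W_2)$ and at most the distance from the compact set $W_i\cap\Phi_i^{-1}(\overline W_1\cup\overline W_2)$ to $\partial W_i$, for $i=1,2$. By (Q4) there is $c\in(0,\frac12)$ such that every $K$-qr map $g\colon B(0,1)\to D$ satisfies $|g(y)-g(0)|<c_0$ for $|y|\le c$. Let $r_k=r_k(\omega)=\operatorname{dist}(x_\omega,\partial W_{\omega|k})>0$. Applied to $g(y)=\Phi_{\omega|k}(x_\omega+r_ky)$, this gives
\begin{equation}\label{eq:sep}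
|\Phi_{\omega|k}(x')-\Phi_{\omega|k}(x_\omega)|\ge c_0\quad\Longrightarrow\quad|x'-x_\omega|>c\,r_k .
\end{equation}
The point $z=\Phi_{\omega|k}(x_\omega)$ lies in $W_{\omega_{k+1}}$ and $\Phi_{\omega_{k+1}}(z)=\Phi_{\omega|k+1}(x_\omega)\in W_{\omega_{k+2}}$, so $\operatorname{dist}(z,\partial W_{\omega_{k+1}})\ge c_0$. For $x'\in\partial W_{\omega|k+1}$ we have $\Phi_{\omega|k}(x')\in\partial W_{\omega_{k+1}}$, and \eqref{eq:sep} gives $r_{k+1}\ge c\,r_k$. Hence $r_k\ge c^kr_*$ with $r_*=\operatorname{dist}(\overline W_1\cup\overline W_2,\partial D)$. If $\omega$ and $\omega'$ first differ at position $k+1$, then $\Phi_{\omega|k}$ maps one of $x_\omega,x_{\omega'}$ into $W_1$ and the other into $W_2$, so \eqref{eq:sep} gives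
\begin{equation}\label{eq:sep2}
|x_\omega-x_{\omega'}|>c^{k+1}r_* .
\end{equation}

\emph{Dimension.} Let $s=\log2/\log(1/c)$, so that $c^s=\frac12$, and let $\beta$ be the product probability measure on $\Sigma$ that gives mass $2^{-k}$ to each cylinder of length $k$. For $A\subset\mathbb{R}^n$ let $\Sigma_A=\{\omega:x_\omega\in A\}$. If $\Sigma_A$ has at most one element, it is $\beta$-null. Otherwise let $k$ be the length of the longest common prefix of all its elements. Two of them first differ at position $k+1$, so $\operatorname{diam}A\ge c^{k+1}r_*$ by \eqref{eq:sep2}, and $\Sigma_A$ lies in a cylinder of mass $2^{-k}=c^{ks}\le(\operatorname{diam}A/(cr_*))^s$. If $(A_l)$ is a countable cover of $J$, the sets $\Sigma_{A_l}$ cover $\Sigma$, so $\sum_l(\operatorname{diam}A_l)^s\ge(cr_*)^s$. Hence $h_*\ge s>0$.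

\emph{Pieces of $J$.} By Lemma~\ref{lem:inv}, $J$ is the union of a finite set and the sets $f^k(O\cap J)$, $k\ge1$. As $h_*>0$, Lemma~\ref{lem:dimdist} gives $h_*=\sup_k\dim_Hf^k(O\cap J)\le K\dim_H(O\cap J)$; the supremum is harmless because $K$ does not depend on $k$.
\end{proof}

\section{Bounded index and extremal maps}\label{sec:index}

Put $d_0=(nK^2/h_*)^{n-1}$.

\begin{proposition}\label{prop:index}
Let $h\colon B\to\mathbb{R}^n$ be non-constant and $K$-qr on a ball $B$, with $h(B)\cap J\neq\emptyset$. Then
\[
d(h):=\min\{i(y,h):y\in h^{-1}(J)\}\le d_0 .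
\]
\end{proposition}

\begin{proof}
Let $Z=h^{-1}(J)$ and $d=d(h)$. The set $h(B)$ is open and $h(Z)=h(B)\cap J$. Proposition~\ref{prop:dim} and Lemma~\ref{lem:dimdist} give $h_*/K\le\dim_Hh(Z)\le Knd^{-1/(n-1)}$.
\end{proof}

The proposition bounds $d(h)$ but does not say that $d(h)=1$. To extract injectivity from a mere bound we maximize $d(h)$ over a class of maps that is closed under the two operations of Example~\ref{ex:square}, applying an iterate of $f$ and blowing up. Neither operation can then raise $d$ above its maximum, and by multiplicativity the new factor must be unbranched somewhere over $J$. A blow-up is not an iterate of $f$, and a composition of two $K$-qr maps need not be $K$-qr; so the definition has to include the distortion bound for all later compositions with iterates.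

\begin{definition}
A map $h\colon B\to\mathbb{R}^n$ on a ball $B\subset\mathbb{R}^n$ is \emph{admissible} if it is continuous and non-constant, $h(B)\cap J\neq\emptyset$, and $f^m\circ h$ is $K$-qr for every $m\ge0$.
\end{definition}

\begin{lemma}\label{lem:adm}
\emph{(a)} The identity on a ball that meets $J$ is admissible.

\emph{(b)} If $h\colon B\to\mathbb{R}^n$ is admissible, $k\ge0$, and $B'\subset B$ is a ball with $h(B')\cap J\ne\emptyset$, then $H=f^k\circ h|_{B'}$ is admissible and $d(H)\ge d(h)$.

\emph{(c)} Let $H\colon B\to\mathbb{R}^n$ be admissible, $T_k(y)=x_k+s_ky$ with $x_k\to v\in B$ and $s_k\to0^+$, and suppose that $f^{m_k}\circ H\circ T_k\to\chi$ locally uniformly on $\mathbb{R}^n$ with $\chi$ non-constant. If $B^*$ is a ball with $\chi$ finite on $\overline{B^*}$ and $\chi(B^*)\cap J\neq\emptyset$, then $\chi|_{B^*}$ is admissible.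
\end{lemma}

\begin{proof}
(a) is the uqr property. (b) The map $H$ is open, $f^m\circ H=f^{m+k}\circ h|_{B'}$ is $K$-qr, and $H^{-1}(J)=B'\cap h^{-1}(J)\neq\emptyset$ by Lemma~\ref{lem:inv}(a). On this set $i(y,H)\ge i(y,h)\ge d(h)$ by (Q1). (c) For each $m\ge0$, the maps $f^{m+m_k}\circ H\circ T_k$ are $K$-qr on $B^*$ for large $k$ and converge uniformly there to $f^m\circ\chi$, which is therefore $K$-qr by (Q3). The map $\chi$ is $K$-qm and non-constant, hence discrete, so $\chi|_{B^*}$ is non-constant.
\end{proof}

By Proposition~\ref{prop:index} and Lemma~\ref{lem:adm}(a), the integer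
\[
d^*=\max\{d(h):h\text{ admissible}\}
\]
exists, and $1\le d^*\le d_0$. Call $h$ \emph{extremal} if it is admissible and $d(h)=d^*$. The proof never needs the value of $d^*$.

\begin{lemma}\label{lem:extremal}
For every open set $\Omega$ that meets $J$ there is an extremal map $H\colon B'\to\mathbb{R}^n$ with $H(B')\subset\Omega$.
\end{lemma}

\begin{proof}
Let $h\colon B\to\mathbb{R}^n$ be extremal. The set $\Omega\cap J$ is infinite by Lemma~\ref{lem:perfect}, so Lemma~\ref{lem:inv}(b) with $O=h(B)$ gives $k\ge1$ and $y_1\in B$ with $f^k(h(y_1))\in\Omega\cap J$. Let $B'\subset B$ be a ball about $y_1$ with $f^k(h(B'))\subset\Omega$. By Lemma~\ref{lem:adm}(b), $H=f^k\circ h|_{B'}$ is admissible with $d(H)\ge d^*$.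
\end{proof}

The first application shows the extremal argument in its shortest form.

\begin{lemma}\label{lem:nowhere}
For each $m\ge1$, the set $J\cap B_{f^m}$ is nowhere dense in $J$.
\end{lemma}

\begin{proof}
The set is closed, so it suffices to find a point of $J\setminus B_{f^m}$ in each open set $\Omega$ that meets $J$. Let $H$ be as in Lemma~\ref{lem:extremal}. Since $f^m\circ H$ is admissible, there is $y\in(f^m\circ H)^{-1}(J)=H^{-1}(J)$ with
\[
d^*\ge i(y,f^m\circ H)=i(y,H)\,i(H(y),f^m)\ge d^*\,i(H(y),f^m).
\]
So $H(y)\in\Omega\cap J$ has $i(H(y),f^m)=1$.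
\end{proof}

The second obstacle of Example~\ref{ex:chebyshev} concerns the images of the branch sets. A continuous image of a nowhere dense set can have interior, so we use that $f^m$ is locally finite-to-one and open as a map of $J$, which makes it a local homeomorphism of $J$ over a dense set.

\begin{lemma}\label{lem:G}
Let $P=\bigcup_{m\ge1}f^m(B_{f^m})$. Then $P\cap J$ is meager in $J$, and $G:=J\setminus(P\cup E)$ is dense in $J$.
\end{lemma}

\begin{proof}
Fix $m$ and let $g=f^m$. By Lemma~\ref{lem:inv}(a), $g(B_g)\cap J=g(B_g\cap J)$. By (Q2) the closed set $B_g\cap J$ is a countable union of compact sets $C$, each contained in a domain $U$ such that $g\colon U\to g(U)$ is proper of finite degree. Each $C$ is nowhere dense in $J$ by Lemma~\ref{lem:nowhere}. It suffices to show that the compact set $g(C)\subset J$ has empty interior in $J$.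

Suppose that $g(C)\supset O\cap J\neq\emptyset$ with $O$ open; replacing $O$ by $O\cap g(U)$, assume $O\subset g(U)$. The number of preimages in $U$ of a point of $g(U)$ is at most the degree. Choose $z\in O\cap J$ for which this number is maximal among points of $O\cap J$, let $x_1,\dots,x_N$ be the preimages, let $U_i\subset U$ be disjoint open neighborhoods of the $x_i$, and put $O'=O\cap\bigcap_ig(U_i)$, an open neighborhood of $z$. Each $z'\in O'\cap J$ has a preimage in every $U_i$; by maximality it has exactly one in each $U_i$ and no other in $U$. Let $X_i=U_i\cap g^{-1}(O')\cap J$, an open subset of $J$. Then $g\colon X_i\to O'\cap J$ is a continuous bijection, and it is open since $g(A\cap J)=g(A)\cap J$ for open $A$. So it is a homeomorphism, and $g(C\cap X_i)$ is nowhere dense in $O'\cap J$. But every point of $O'\cap J$ is the image of a point of $C\subset U\cap J$, which lies in some $X_i$; so the nonempty space $O'\cap J$ is the union of the $N$ nowhere dense sets $g(C\cap X_i)$. This is impossible.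

Thus $P\cap J$ and $E\cap J$ are meager in $J$, and $G$ is dense by the Baire category theorem.
\end{proof}

Combining \eqref{eq:return} with the definition of $P$: if $u\in G$ and $O$ is open and meets $J$, then some iterate $f^l$ maps an open set $N\subset O$ homeomorphically onto a neighborhood of $u$. Indeed, $f^l(w)=u$ for some $l\ge1$ and $w\in O$, and $w\notin B_{f^l}$ because $u\notin P$. We call $(l,N)$ an \emph{unbranched return from $O$ to $u$}.

\section{Univalent blow-ups}\label{sec:univalent}

\begin{definition}
A point $u\in J$ has a \emph{univalent blow-up} if there are a ball $V^*$ that meets $J$, integers $m_k\ge1$ and domains $M_k\subset B(u,\varepsilon_k)$ with $\varepsilon_k\to0$ such that each $f^{m_k}\colon M_k\to V^*$ is a homeomorphism.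
\end{definition}

Blowing up the iterates at $u$ directly produces a limit $\chi$ about which we only know $d(\chi)\le d^*$. We blow up the maps $f^m\circ H$ instead, with $H$ extremal: the factor $H$ already contributes the index $d^*$, and nothing is left for $f^m$.

\begin{proposition}\label{prop:univalent}
Let $\Omega$ be open with $\Omega\cap J\ne\emptyset$. There is a ball $V\subset\Omega$ centered on $J$ such that every $u\in V\cap J$ has a univalent blow-up.
\end{proposition}

\begin{proof}
Let $H\colon B'\to\Omega$ be extremal (Lemma~\ref{lem:extremal}). Pick $y_0\in H^{-1}(J)$ with $i(y_0,H)=d^*$ and a normal neighborhood $U$ of $y_0$ over a ball $V=B(H(y_0),r)$; then $V=H(U)\subset\Omega$ and $H\colon U\to V$ is proper of degree $d^*$. The indices of the preimages in $U$ of a point of $J\cap V$ are at least $d^*$ and add up to $d^*$. Hence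
\begin{equation}\label{eq:star}
\text{each point of $J\cap V$ has exactly one $H$-preimage in $U$, and its index is $d^*$.}
\end{equation}

\emph{The blow-up.} Let $u\in V\cap J$ and let $v\in U$ be its preimage. The family $\{f^m\circ H\}_{m\ge1}$ of $K$-qr maps is not equicontinuous at $v$: otherwise, as $H$ maps neighborhoods of $v$ onto neighborhoods of $u$, the family $\{f^m\}$ would be equicontinuous at $u\in J$. By Lemma~\ref{lem:Z} there are $T_k(y)=x_k+s_ky$ with $x_k\to v$, $s_k\to0^+$, and $m_k\ge1$ such that
\[
\chi_k:=f^{m_k}\circ H\circ T_k\longrightarrow\chi\qquad\text{locally uniformly on }\mathbb{R}^n,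
\]
with $\chi$ non-constant and $K$-qm. Since $J$ is infinite, $\chi^{-1}(J)\neq\emptyset$ by (Q6). Let $B^*$ be a ball about a point of $\chi^{-1}(J)$ with $\chi$ finite on $\overline{B^*}$. By Lemma~\ref{lem:adm}(c), $\chi|_{B^*}$ is admissible, so there is $y^*\in B^*$ with
\[
z^*:=\chi(y^*)\in J\qquad\text{and}\qquad i(y^*,\chi)\le d^* .
\]

\emph{Factorization into proper maps.} Let $N$ be a normal neighborhood of $y^*$ for $\chi|_{B^*}$ over $B(z^*,\varepsilon)$, and let $V^*=B(z^*,\varepsilon/2)$. For large $k$ we have $T_k(\overline N)\subset U$, and Lemma~\ref{lem:H}(a) gives a domain $N_k\subset N$ with $\chi_k\colon N_k\to V^*$ proper and onto, of degree at most $d^*$. Put $Q_k=T_k(N_k)\subset U$ and $M_k=H(Q_k)$, a domain in $V$. Then $\chi_k|_{N_k}$ factors as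
\[
N_k\xrightarrow{\ T_k\ }Q_k\xrightarrow{\ H\ }M_k\xrightarrow{\ f^{m_k}\ }V^*,
\]
all three maps being onto. The first is a homeomorphism, so $\psi=f^{m_k}\circ H\colon Q_k\to V^*$ is proper of degree at most $d^*$. The second is proper: for compact $C\subset M_k$, the set $Q_k\cap H^{-1}(C)$ is closed in $Q_k$ and contained in the compact set $\psi^{-1}(f^{m_k}(C))$. The third is proper: for compact $C\subset V^*$ we have $M_k\cap f^{-m_k}(C)=H(\psi^{-1}(C))$, which is compact.

\emph{Counting degrees.} The point $z^*$ has an $f^{m_k}$-preimage $\zeta\in M_k$, and $\zeta\in J\cap V$ by Lemma~\ref{lem:inv}(a). It has an $H$-preimage in $Q_k\subset U$; by \eqref{eq:star} this is the only one, and its index is $d^*$. So $\deg(H|_{Q_k})=d^*$, and (Q2) gives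
\[
d^*\ge\deg\psi=d^*\cdot\deg(f^{m_k}|_{M_k}).
\]
Thus $f^{m_k}\colon M_k\to V^*$ has degree $1$ and is a homeomorphism. The ball $V^*$ contains $z^*\in J$, and the sets $M_k\subset H(T_k(N))$ shrink to $H(v)=u$ because $T_k(N)$ shrinks to $v$.
\end{proof}

\section{Inverse branches contract}\label{sec:contraction}

A univalent blow-up and an unbranched return give an inverse branch $g$ that maps a ball $D$ into the concentric ball of half the radius. This alone does not make a fixed point attracting, even if $g$ is bi-Lipschitz: the radial map $g(x)=\rho(|x|)x/|x|$ of $B(0,1)$, with $\rho(r)=r$ for $r\le\frac14$ and $\rho(r)=\frac14+\frac14(r-\frac14)$ for $r\ge\frac14$, maps into $B(0,\frac12)$ and fixes $B(0,\frac14)$ pointwise. What we have in addition is that all compositions of branches have $K$-qr inverses with the same $K$. They carry the ring $D\setminus D'$ to a sequence of disjoint nested rings of bounded capacity, and many such rings can only surround a set of small capacity, hence of small diameter. This section does not require $J\neq\emptyset$.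

\begin{lemma}\label{lem:contract}
Let $D=B(u,\delta)$ and $D'=\overline B(u,\delta/2)$. Let $g_i\colon D\to B(u,\delta/2)$, for $i$ in a finite set $I$, be continuous maps with $f^{p_i}\circ g_i=\mathrm{id}_D$, $p_i\ge1$. Then $\operatorname{diam}(g_{i_1}\circ\cdots\circ g_{i_l}(D'))\to0$ as $l\to\infty$, uniformly over all words $i_1\cdots i_l$.
\end{lemma}

\begin{proof}
For a word $w=i_1\cdots i_l$ let $g_w=g_{i_1}\circ\cdots\circ g_{i_l}$ and $\Phi_w=f^{p_{i_1}+\cdots+p_{i_l}}$, with $g_\emptyset=\mathrm{id}_D$, $\Phi_\emptyset=\mathrm{id}$. Then $\Phi_w\circ g_w=\mathrm{id}_D$. So $g_w$ is injective, hence open by invariance of domain, and $\Phi_w$ maps the open set $D_w=g_w(D)$ homeomorphically onto $D$. Let $C_w=g_w(D')$, a continuum. Since $g_i(D)\subset D'$,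
\begin{equation}\label{eq:nest}
C_{wi}\subset D_{wi}\subset C_w\subset D_w\subset D .
\end{equation}

\emph{One ring.} Fix $\varphi\in C_c^\infty(D)$ with $0\le\varphi\le1$ and $\varphi=1$ on $D'$, and let $c=\int|\nabla\varphi|^n$. Define $\varphi_w=\varphi\circ\Phi_w$ on $D_w$ and $\varphi_w=0$ elsewhere. Its support $g_w(\operatorname{supp}\varphi)$ is a compact subset of $D_w$; as $\varphi$ is smooth and $\Phi_w\in W^{1,n}_{\mathrm{loc}}$, the function $\varphi_w$ is continuous and in $W^{1,n}$, and the chain rule holds. By $K$-quasiregularity and (Q8),
\[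
\int|\nabla\varphi_w|^n\le\int_{D_w}\big(|\nabla\varphi|^n\circ\Phi_w\big)|\Phi_w'|^n\le K\int_{D_w}\big(|\nabla\varphi|^n\circ\Phi_w\big)J_{\Phi_w}\le Kc .
\]
Also $\varphi_w=1$ on $C_w$. The gradient of a Sobolev function vanishes almost everywhere on each level set, so $\nabla\varphi_w=0$ almost everywhere outside $D_w\setminus C_w$.

\emph{Many rings.} Let $w_0,\dots,w_l$ be the prefixes, of lengths $0,\dots,l$, of a word $w$ of length $l$. By \eqref{eq:nest} the rings $D_{w_j}\setminus C_{w_j}$ are pairwise disjoint, and $\psi=\frac1{l+1}\sum_j\varphi_{w_j}$ has compact support in $D$ and equals $1$ on $C_w$. At almost every point at most one $\nabla\varphi_{w_j}$ is nonzero, so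
\[
\operatorname{cap}(D,C_w)\le\int|\nabla\psi|^n=(l+1)^{-n}\sum_{j=0}^l\int|\nabla\varphi_{w_j}|^n\le(l+1)^{1-n}Kc,
\]
which tends to $0$ because $n\ge2$.

\emph{From capacity to diameter.} If the lemma fails, there is $t>0$ such that the set of words $w$ with $\operatorname{diam}C_w\ge t$ is infinite. By \eqref{eq:nest} it is closed under taking prefixes, and $I$ is finite; so by K\"onig's lemma there is an infinite word all of whose prefixes $w_l$ belong to it. The nested intersection $C_\infty=\bigcap_lC_{w_l}$ of continua is a continuum in $D$. It has diameter at least $t$: limits of points $a_l,b_l\in C_{w_l}$ with $|a_l-b_l|\ge t$ lie in $C_\infty$. But $\operatorname{cap}(D,C_\infty)\le\operatorname{cap}(D,C_{w_l})\to0$, contrary to (Q7).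
\end{proof}

\begin{lemma}\label{lem:fixed}
Let $D=B(u,\delta)$ and let $g\colon D\to B(u,\delta/2)$ be continuous with $f^p\circ g=\mathrm{id}_D$, $p\ge1$. Then $g$ has exactly one fixed point $x$, $g^l\to x$ uniformly on $D$, and $x$ satisfies Definition~\ref{def:repelling} both for $p$ and for its minimal period.
\end{lemma}

\begin{proof}
With $D'=\overline B(u,\delta/2)$, the compact sets $g^l(D')$ decrease and their diameters tend to $0$ by Lemma~\ref{lem:contract}; so they intersect in one point $x$, and $g(x)=x$. As $g^{l+1}(D)\subset g^l(D')$, we have $g^l\to x$ uniformly on $D$, and $x$ is the only fixed point. Also $f^p(x)=f^p(g(x))=x$. The set $U=g(D)$ is an open neighborhood of $x$, $f^p|_U$ is injective with inverse $g$, and $V=D=f^p(U)$ has the properties required in the definition for $p$.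

Let $q$ be the minimal period of $x$, write $p=qs$, and let $\Phi=f^q$. As $\Phi^s=f^p$ is injective on $U$, so is $\Phi$. Let $\gamma=(\Phi|_U)^{-1}\colon\Phi(U)\to U$, a homeomorphism between open sets with $\gamma(x)=x$. We need a $\gamma$-invariant neighborhood of $x$. Choose a ball $W_0\subset D$ about $x$ with $\gamma^j(W_0)\subset\Phi(U)$ for $0\le j<s$. For $y\in W_0$ the points $\gamma^s(y)$ and $g(y)$ lie in $U$ and are both mapped to $y$ by $\Phi^s$; so $\gamma^s=g$ on $W_0$. Choose $l$ with $V':=g^l(D)\subset W_0$. This is an open neighborhood of $x$ with $g(V')\subset V'$. The open set $V''=\bigcup_{0\le j<s}\gamma^j(V')$ contains $x$, lies in $\Phi(U)$, and satisfies $\gamma(V'')\subset V''$ because $\gamma^s(V')=g(V')\subset V'$. For $y\in V'$, $0\le j<s$ and $k+j=as+b$ with $0\le b<s$ we have $\gamma^k(\gamma^j(y))=\gamma^b(g^a(y))$. As $k\to\infty$ we have $a\to\infty$, $g^a\to x$ uniformly, and $\gamma^0,\dots,\gamma^{s-1}$ are continuous at their fixed point $x$. Hence $\gamma^k\to x$ uniformly on $V''$.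
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

One return, as in Example~\ref{ex:square}, produces one repelling periodic point in $\Omega$. Two returns from disjoint parts of $V^*$ produce a shift.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Two branches.} Let $V\subset\Omega$ be the ball of Proposition~\ref{prop:univalent}. By Lemma~\ref{lem:G} there is $u\in G\cap V$; let $V^*,m_k,M_k$ be a univalent blow-up at $u$. Since $J$ is perfect, $V^*$ contains disjoint balls $V_1,V_2$ that meet $J$. Let $(l_i,N_i)$ be an unbranched return from $V_i$ to $u$, $i=1,2$. Choose $\delta>0$ with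
\[
D'=\overline B(u,\delta/2)\subset D=B(u,\delta)\subset\Omega\cap f^{l_1}(N_1)\cap f^{l_2}(N_2),
\]
and then $k$ with $M_k\subset B(u,\delta/2)$. Define
\[
\gamma_i=(f^{m_k}|_{M_k})^{-1}\circ(f^{l_i}|_{N_i})^{-1}|_D\colon\quad D\to N_i\subset V^*\to M_k,\qquad p_i=l_i+m_k .
\]
Then $\gamma_i\colon D\to B(u,\delta/2)$ is continuous, $f^{p_i}\circ\gamma_i=\mathrm{id}_D$, and $\gamma_1(D)\cap\gamma_2(D)=\emptyset$ because $N_1\cap N_2=\emptyset$. The times $p_1,p_2$ may differ, while the theorem asks for one iterate. So put $g_1=\gamma_1\circ\gamma_2$, $g_2=\gamma_2\circ\gamma_1$ and $q=p_1+p_2$. Both maps send $D$ into $B(u,\delta/2)$ and satisfy $f^q\circ g_i=\mathrm{id}_D$, and their images $g_i(D)\subset\gamma_i(D)$ are disjoint.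

\emph{The coding.} For words $w$ over $\{1,2\}$ let $g_w$ be as in Lemma~\ref{lem:contract}. The compact sets $g_w(D')$ are nested, $g_{wi}(D')\subset g_w(D')$, and their diameters tend to $0$ uniformly in the length of $w$. So for $\omega\in\Sigma$ the set $\bigcap_lg_{\omega_1\cdots\omega_l}(D')$ is a single point $\pi(\omega)$. The map $\pi$ is continuous, because sequences with the same first $l$ symbols $w$ are mapped into $g_w(D')$. It is injective: if $\omega,\omega'$ have common prefix $v$ followed by different symbols, then one of $\pi(\omega),\pi(\omega')$ lies in $g_v(g_1(D))$ and the other in $g_v(g_2(D))$, and these sets are disjoint because $g_v$ is injective. As $\Sigma$ is compact, $\pi$ is a homeomorphism onto a Cantor set $\Lambda\subset D'\subset\Omega$. The point $g_{\omega_1}(\pi(\operatorname{sh}\omega))$ lies in every $g_{\omega_1\cdots\omega_l}(D')$, so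
\begin{equation}\label{eq:conj}
\pi(\omega)=g_{\omega_1}(\pi(\operatorname{sh}\omega)).
\end{equation}
Applying $f^q$ gives $f^q\circ\pi=\pi\circ\operatorname{sh}$. This is the conjugacy, and $f^q(\Lambda)=\Lambda$ because $\operatorname{sh}$ is onto.

\emph{Periodic points.} A periodic point of $f^q|_\Lambda$ is $\pi(\omega)$ with $\omega=www\cdots$ for a word $w$ of some length $l\ge1$. Iterating \eqref{eq:conj} gives $\pi(\omega)=g_w(\pi(\operatorname{sh}^l\omega))=g_w(\pi(\omega))$. Since $g_w(D)\subset B(u,\delta/2)$ and $f^{ql}\circ g_w=\mathrm{id}_D$, Lemma~\ref{lem:fixed} shows that $\pi(\omega)$ is a repelling periodic point of $f$. These points lie in $J$ by Lemma~\ref{lem:repinJ}. They are dense in $\Lambda$, because periodic sequences are dense in $\Sigma$, and $J$ is closed; hence $\Lambda\subset J$.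
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:repinJ} the closure of the set of repelling periodic points is contained in $J$; in particular, both sets are empty if $J=\emptyset$. If $J\neq\emptyset$, then by Theorem~\ref{thm:B} every open set that meets $J$ contains a repelling periodic point, for instance $\pi(111\cdots)$. So every point of $J$ lies in the closure of the set of repelling periodic points.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FW}
Alastair Fletcher and Jang-Mei Wu, \emph{Julia Sets and wild Cantor sets}, arXiv:1403.6790 (2014).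

\bibitem{Ri}
Rickman, \emph{Quasiregular Mappings}, Springer, 1993.

\end{thebibliography}
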